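\title{Martin's axiom and irredundant sets in Boolean algebras of size below the continuum}


\begin{abstract}
A subset of a Boolean algebra is irredundant if none of its elements lies in the subalgebra generated by the others, and the irredundance $\operatorname{irr}(\mathcal A)$ is the supremum of the sizes of irredundant subsets of $\mathcal A$. We show that it is consistent relative to ZFC that Martin's axiom holds, $\mathfrak c=\omega_3$, and some Boolean algebra of size $\omega_2$ has irredundance $\omega_1$; under Martin's axiom these three values are the least possible. The algebra is added first, by a $\sigma$-closed forcing in which three isomorphic conditions can be amalgamated so that a prescribed element becomes the meet of its two copies. Martin's axiom is forced afterwards, by a ccc poset, which over a model of CH cannot add an irredundant set of size $\omega_2$. A product version gives such algebras of size $\kappa^+$ and irredundance $\kappa$ for all regular uncountable $\kappa$ with $\kappa^+<\mathfrak c$ at once.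
\end{abstract}

\section{Irredundant sets and the question}\label{sec:intro}

Let $\mathcal A$ be a Boolean algebra, with operations $\wedge,\vee,-$ and constants $0,1$; we write $a-b$ for $a\wedge -b$. For $Y\subseteq\mathcal A$ let $\langle Y\rangle$ be the subalgebra generated by $Y$, that is, the set of values $t(y_1,\dots,y_n)$ of Boolean terms at elements of $Y$. A set $X\subseteq\mathcal A$ is \emph{irredundant} if $x\notin\langle X\setminus\{x\}\rangle$ for every $x\in X$, and \emph{redundant} otherwise. The \emph{irredundance} of $\mathcal A$ is the cardinal
\[
\operatorname{irr}(\mathcal A)=\sup\{|X|:X\subseteq\mathcal A\text{ is irredundant}\}\le|\mathcal A|.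
\]
Since terms are finite, $X$ is redundant exactly when there are distinct $x_0,\dots,x_n\in X$ with $x_0\in\langle x_1,\dots,x_n\rangle$. Hence subsets of irredundant sets are irredundant, and a given set $X$ is irredundant in a forcing extension if and only if it is irredundant in the ground model.

There is a simple test. The \emph{cells} of $y_1,\dots,y_n$ are the meets $z_1\wedge\dots\wedge z_n$ with $z_m\in\{y_m,-y_m\}$. They are pairwise disjoint with join $1$, so the joins of cells form a subalgebra, and it contains every $y_m$. Therefore $x\notin\langle y_1,\dots,y_n\rangle$ as soon as some cell has nonzero meet with both $x$ and $-x$. The test shows that three familiar kinds of sets $X$ are irredundant. Let $x,y_1,\dots,y_n\in X$ be distinct.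
\begin{itemize}
\item $X$ is \emph{independent}: all cells of finitely many distinct members of $X$ are nonzero. If $c$ is a cell of $y_1,\dots,y_n$, then $c\wedge x$ and $c\wedge -x$ are cells of $y_1,\dots,y_n,x$, so both are nonzero.
\item $X$ is an infinite set of nonzero pairwise disjoint elements. The cell $-y_1\wedge\dots\wedge -y_n$ lies above $x$ and above any $d\in X\setminus\{x,y_1,\dots,y_n\}$, and $d\le -x$.
\item $X$ is a chain not containing $0$ or $1$. Let $0=y_0<y_1<\dots<y_n<y_{n+1}=1$ and $y_m<x<y_{m+1}$. The cell $y_{m+1}-y_m$ lies above $x-y_m\ne0$ and above $y_{m+1}-x\neq0$.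
\end{itemize}
So $\operatorname{irr}(\mathcal A)=|\mathcal A|$ for the free algebra on an infinite set of generators, for the algebra of finite and cofinite subsets of an infinite set, and for the power set of the rationals, which contains the chain of cuts $\{q:q<r\}$, $r$ real. For finite algebras the equality fails for a trivial reason, since $0$ belongs to no irredundant set. For countably infinite algebras it always holds.

\begin{lemma}\label{lem:disjoint}
Every infinite Boolean algebra $\mathcal A$ contains an infinite set of nonzero pairwise disjoint elements. Hence $\operatorname{irr}(\mathcal A)\ge\omega$.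
\end{lemma}

\begin{proof}
Call $a$ \emph{large} if infinitely many elements lie below it; $a_0=1$ is large. If $a_n$ is large, pick $b$ with $0<b<a_n$. An element $c\le a_n$ is determined by $c\wedge b$ and $c\wedge(a_n-b)$, so one of $b$ and $a_n-b$ is large. Call it $a_{n+1}$ and call the other one $d_n$. The $d_n$ are nonzero and pairwise disjoint.
\end{proof}

Irredundance is to generated subalgebras what linear independence is to spans, and the analogy suggests a proof of $\operatorname{irr}(\mathcal A)=|\mathcal A|$ for uncountable $\mathcal A$. If $|\mathcal A|=\mu>\omega$, fewer than $\mu$ elements generate a subalgebra of size less than $\mu$, so we can choose $x_\alpha\notin\langle x_\beta:\beta<\alpha\rangle$ by recursion on $\alpha<\mu$. In a vector space such a sequence is linearly independent. In a Boolean algebra it need not be irredundant, because an element can be generated by \emph{later} ones.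

\begin{example}\label{ex:four}
Let $F=\{000,\,001,\,010,\,111\}\subseteq 2^3$, and for $m=0,1,2$ let $x_m$ be the set of strings in $F$ whose $m$-th digit is $1$. Thus $x_0=\{111\}$, $x_1=\{010,111\}$, $x_2=\{001,111\}$. No $x_m$ is generated by its predecessors, because for each $m$ two strings in $F$ agree before place $m$ and differ at place $m$: take $000,111$ for $m=0$, take $000,010$ for $m=1$, and take $000,001$ for $m=2$. Nevertheless $x_0=x_1\cap x_2$.
\end{example}

This example, reproduced inside every large subset of an algebra, is the combinatorial content of the paper.

A poset is \emph{ccc} if all its antichains (sets of pairwise incompatible elements) are countable. \emph{Martin's axiom} MA says that for every ccc poset $P$ and every family of fewer than $\mathfrak c=2^\omega$ dense subsets of $P$ there is a filter on $P$ meeting all of them. We use the following known result only to show that our theorems are sharp.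

\begin{theorem}[Todorcevic]\label{thm:tod}
Assume MA and the negation of CH. If $\mathcal A$ is an uncountable Boolean algebra, then $\operatorname{irr}(\mathcal A)$ is uncountable.
\end{theorem}

In particular $\operatorname{irr}(\mathcal A)=|\mathcal A|$ when $|\mathcal A|=\omega_1<\mathfrak c$ and MA holds. The following question is posed in \cite{Koszmider}.

\begin{quote}
\emph{Does MA imply that $\operatorname{irr}(\mathcal A)=|\mathcal A|$ for every infinite Boolean algebra $\mathcal A$ with $|\mathcal A|<\mathfrak c$?}
\end{quote}

The statement of MA makes no distinction between the cardinals below $\mathfrak c$, and the equality holds at $\omega$ and at $\omega_1$, so one would guess that the answer is yes. It is no, provided that ZFC is consistent.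

\begin{theorem}\label{thm:main}
It is consistent relative to ZFC that MA holds, $\mathfrak c=\omega_3$, and there is a Boolean algebra $\mathcal A$ with $|\mathcal A|=\omega_2<\mathfrak c$ and $\operatorname{irr}(\mathcal A)=\omega_1$.
\end{theorem}

\begin{theorem}\label{thm:strong}
Assume GCH in $V$ and let $\theta\ge\omega_3$ be regular. There is a forcing extension of $V$ with the same cardinals and cofinalities in which MA holds, $\mathfrak c=\theta$, and for every regular uncountable $\kappa$ with $\kappa^+<\theta$ there is a Boolean algebra $\mathcal A_\kappa$ with $|\mathcal A_\kappa|=\kappa^+$ and $\operatorname{irr}(\mathcal A_\kappa)=\kappa$, the supremum being attained.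
\end{theorem}

The three cardinals in Theorem~\ref{thm:main} cannot be lowered.

\begin{proposition}\label{prop:sharp}
Assume MA. If $\mathcal A$ is infinite, $|\mathcal A|<\mathfrak c$ and $\operatorname{irr}(\mathcal A)<|\mathcal A|$, then $\operatorname{irr}(\mathcal A)\ge\omega_1$, $|\mathcal A|\ge\omega_2$ and $\mathfrak c\ge\omega_3$. In particular, if MA holds and $\mathfrak c\le\omega_2$, then $\operatorname{irr}(\mathcal A)=|\mathcal A|$ for every infinite $\mathcal A$ with $|\mathcal A|<\mathfrak c$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:disjoint}, $\omega\le\operatorname{irr}(\mathcal A)<|\mathcal A|<\mathfrak c$. So $\mathcal A$ is uncountable and CH fails. By Theorem~\ref{thm:tod}, $\omega_1\le\operatorname{irr}(\mathcal A)<|\mathcal A|<\mathfrak c$.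
\end{proof}

\begin{corollary}\label{cor:n}
Suppose that ZFC is consistent and let $n\ge3$. The statement ``\,$\operatorname{irr}(\mathcal A)=|\mathcal A|$ for every infinite $\mathcal A$ with $|\mathcal A|<\mathfrak c$'' is not provable from $\mathrm{ZFC}+\mathrm{MA}+\mathfrak c=\omega_n$, and it can fail simultaneously at all sizes $\omega_2,\dots,\omega_{n-1}$.
\end{corollary}

\begin{proof}
GCH is consistent relative to ZFC. Apply Theorem~\ref{thm:strong} with $\theta=\omega_n$ and $\kappa=\omega_1,\dots,\omega_{n-2}$.
\end{proof}

The proof distinguishes $\omega_2$ from $\omega_1$ not inside the model of MA but in the model from which it is obtained. MA with large continuum can be forced by a ccc poset over a model of CH. Under CH, among any $\omega_2$ conditions of a ccc poset there are $\omega_2$ many such that every finite subfamily has a common extension. Since redundancy is witnessed by finitely many elements, an irredundant set of size $\omega_2$ in the extension yields one in the ground model (Section~\ref{sec:ccc}). It remains to find a model of CH with an algebra of size $\omega_2$ that has no irredundant subset of size $\omega_2$. We force one with countable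 approximations (Sections \ref{sec:Q}--\ref{sec:generic}), prove Theorem~\ref{thm:main} in Section~\ref{sec:main}, and take a product of such forcings to prove Theorem~\ref{thm:strong} in Section~\ref{sec:strong}.

\section{Facts about forcing}\label{sec:facts}

In a poset, $q\le p$ means that $q$ is the stronger condition. Let $\mu$ be an infinite cardinal. A poset is \emph{$\mu$-cc} if all its antichains have size less than $\mu$, and \emph{$\mu$-closed} if every descending sequence of length less than $\mu$ has a lower bound. Thus ccc means $\omega_1$-cc, \emph{$\sigma$-closed} means $\omega_1$-closed, and a poset of size at most $\nu$ is $\nu^+$-cc. We use the following textbook facts, in which $G$ is a $V$-generic filter on a poset $P$.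
\begin{enumerate}
\item[(F1)] If $\mu$ is regular uncountable and $P$ is $\mu$-cc, then every regular cardinal of $V$ that is at least $\mu$ is regular in $V[G]$.
\item[(F2)] If $P$ is $\mu$-closed, then every function in $V[G]$ from an ordinal below $\mu$ into $V$ belongs to $V$. So every regular cardinal of $V$ that is at most $\mu$ is regular in $V[G]$.
\item[(F3)] If every regular cardinal of $V$ is regular in $V[G]$, then $V$ and $V[G]$ have the same cardinals and cofinalities. By (F1) this is the case when $P$ is ccc.
\item[(F4)] (Counting nice names.) If $P$ is $\nu^+$-cc and $\tau,\eta$ are cardinals of $V$, then $V[G]$ has at most as many functions from $\tau$ to $\eta$ as the cardinal $((|P|\cdot\eta)^\nu)^\tau$ computed in $V$. Indeed, such a function is determined by $G$ and by a choice in $V$, for each $\xi<\tau$, of an antichain of conditions deciding the value at $\xi$, labeled by the values decided.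
\item[(F5)] (Easton's lemma, \cite[Lemma 15.19]{Jech}.) If $R$ is $\nu^+$-cc, $S$ is $\nu^+$-closed and $G\times H$ is $V$-generic on $R\times S$, then every function from $\nu$ into $V$ that lies in $V[G\times H]$ lies in $V[G]$.
\item[(F6)] (Solovay--Tennenbaum theorem, \cite[VIII.6.3]{Kunen}.) If $\theta>\omega$ is regular and $2^{<\theta}=\theta$, then some ccc poset forces MA and $\mathfrak c=\theta$.
\item[(F7)] Under GCH, $\kappa^{<\kappa}=\kappa$ for every infinite regular $\kappa$. Indeed, a function from $\mu<\kappa$ to $\kappa$ has range inside some $\gamma<\kappa$, and $|\gamma|^\mu\le\kappa$ by GCH.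
\end{enumerate}

\section{Ccc forcing and large irredundant sets}\label{sec:ccc}

Suppose that a ccc poset forces $\langle\dot a_i:i<\lambda\rangle$ to be an irredundant sequence in a ground model algebra. For each $i$ some condition $p_i$ decides the value of $\dot a_i$. The decided values need not form an irredundant set, since a relation among $a_{i_0},\dots,a_{i_n}$ is harmless when $p_{i_0},\dots,p_{i_n}$ have no common extension. What we need is $\lambda$ many indices among which this never happens. The next lemma, which is standard, provides them; its conclusion is expressed by saying that $\lambda$ is a \emph{precaliber} of $P$.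

\begin{lemma}\label{lem:precaliber}
Let $\lambda$ be an infinite regular cardinal such that $\mu^\omega<\lambda$ for all $\mu<\lambda$. Let $P$ be ccc and let $p_i\in P$ for $i<\lambda$. There is $I\subseteq\lambda$ of size $\lambda$ such that for every finite $J\subseteq I$ the conditions $p_j$, $j\in J$, have a common extension in $P$.
\end{lemma}

\begin{proof}
The plan is to attach to $p_\delta$ an object $q_\delta$ that records how $p_\delta$ interacts with the earlier conditions, and to make $q_\delta$ constant on a large set. The object is a projection, which exists in a complete Boolean algebra. Let $\mathbb B$ be the completion of $P$: a complete Boolean algebra with an order preserving map $e:P\to\mathbb B\setminus\{0\}$ whose range is dense and such that $p,p'$ are compatible if and only if $e(p)\wedge e(p')\ne0$. Nonzero pairwise disjoint elements of $\mathbb B$ lie above images of pairwise incompatible conditions, so there are only countably many of them.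

For $\delta<\lambda$ let $\mathbb B_\delta$ be the smallest subalgebra of $\mathbb B$ that contains $e(p_j)$ for all $j<\delta$ and is closed under countable joins. It has three properties.
\begin{enumerate}
\item[(i)] \emph{$\mathbb B_\delta$ is closed under arbitrary joins and meets.} Every $Z\subseteq\mathbb B$ has a countable subset with the same join: choose $z_\xi\in Z$ not below $\bigvee_{\zeta<\xi}z_\zeta$ as long as this is possible; the differences $z_\xi-\bigvee_{\zeta<\xi}z_\zeta$ are nonzero and pairwise disjoint, so the process stops at a countable stage. Meets follow by complementation.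
\item[(ii)] \emph{$|\mathbb B_\delta|<\lambda$.} Let $\mu=(|\delta|+2)^\omega<\lambda$. Then $\mu^\omega=\mu\ge\omega_1$, and $\mathbb B_\delta$ is the union of $\omega_1$ stages, each obtained from the earlier ones by adding complements and countable joins, and each of size at most $\mu$.
\item[(iii)] \emph{If $\operatorname{cf}(\delta)=\omega_1$, then $\mathbb B_\delta=\bigcup_{\gamma<\delta}\mathbb B_\gamma$.} Every countable subset of the union is contained in one $\mathbb B_\gamma$, so the union is closed under countable joins.
\end{enumerate}

Since $\lambda>2^\omega\ge\omega_1$, the set $S=\{\delta<\lambda:\operatorname{cf}(\delta)=\omega_1\}$ is stationary in $\lambda$. For $\delta\in S$ let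
\[
q_\delta=\bigwedge\{b\in\mathbb B_\delta:b\ge e(p_\delta)\}.
\]
Then $q_\delta\ge e(p_\delta)>0$. By (i) and (iii), $q_\delta\in\mathbb B_{f(\delta)}$ for some $f(\delta)<\delta$. By Fodor's lemma, a function with $f(\delta)<\delta$ on a stationary set is constant on a stationary subset; let $\gamma$ be the constant value. The stationary subset has size $\lambda$, so by (ii) and the regularity of $\lambda$ it has a subset $I$ of size $\lambda$ such that $q_\delta$ is one fixed $q\in\mathbb B_\gamma$ for all $\delta\in I$. The point of the projection is this:
\begin{equation}\label{eq:proj}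
\text{if $\delta\in I$, $b\in\mathbb B_\delta$ and $0<b\le q$, then $b\wedge e(p_\delta)\ne0$.}
\end{equation}
Otherwise $e(p_\delta)\le -b\in\mathbb B_\delta$, so $q=q_\delta\le -b$, and then $b\le q$ gives $b=0$.

Let $\delta_1<\dots<\delta_n$ be in $I$. Put $b_0=q$ and $b_m=b_{m-1}\wedge e(p_{\delta_m})$. Then $b_{m-1}\le q$, and $b_{m-1}\in\mathbb B_{\delta_m}$ because $\gamma,\delta_1,\dots,\delta_{m-1}<\delta_m$. By \eqref{eq:proj} and induction, $b_n\ne0$. Take $r_0\in P$ with $e(r_0)\le b_n$. If $r_{m-1}\le r_0$, then $e(r_{m-1})\le e(p_{\delta_m})$, so there is $r_m\le r_{m-1},p_{\delta_m}$. The condition $r_n$ extends all $p_{\delta_m}$.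
\end{proof}

\begin{proposition}\label{prop:preserve}
Let $\lambda$ be as in Lemma~\ref{lem:precaliber}, let $\mathcal A$ be a Boolean algebra with no irredundant subset of size $\lambda$, and let $P$ be ccc. Then $P$ forces that $\mathcal A$ has no irredundant subset of size $\lambda$.
\end{proposition}

\begin{proof}
Suppose that $r$ forces that $\langle\dot a_i:i<\lambda\rangle$ is an injective enumeration of an irredundant subset of $\mathcal A$. Choose $p_i\le r$ and $a_i\in\mathcal A$ with $p_i\Vdash\dot a_i=a_i$, and let $I$ be given by Lemma~\ref{lem:precaliber}. For $i\ne j$ in $I$, a common extension of $p_i$ and $p_j$ forces $a_i=\dot a_i\ne\dot a_j=a_j$. So $\{a_i:i\in I\}$ has size $\lambda$ and is redundant: there are distinct $i_0,\dots,i_n\in I$ with $a_{i_0}\in\langle a_{i_1},\dots,a_{i_n}\rangle$. A common extension of $p_{i_0},\dots,p_{i_n}$ lies below $r$ and forces $\dot a_{i_0}\in\langle\dot a_{i_1},\dots,\dot a_{i_n}\rangle$, a contradiction.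
\end{proof}

The hypothesis on $\lambda$ excludes $\lambda=\omega_1$, and Remark~\ref{rem:omega1} shows that the proposition can fail there. The last step of both main proofs is the following.

\begin{corollary}\label{cor:reduction}
Let $\theta>\omega$ be regular with $2^{<\theta}=\theta$, and let $K$ be a set of infinite cardinals $\kappa$ with $\kappa^\omega=\kappa$ and $\kappa^+<\theta$. Suppose that for each $\kappa\in K$ the Boolean algebra $\mathcal A_\kappa$ has size $\kappa^+$, has an irredundant subset of size $\kappa$, and has none of size $\kappa^+$. Then there is a ccc forcing extension, with the same cardinals and cofinalities, in which MA holds, $\mathfrak c=\theta$, and for every $\kappa\in K$ we have $|\mathcal A_\kappa|=\kappa^+<\mathfrak c$ and $\operatorname{irr}(\mathcal A_\kappa)=\kappa$, the supremum being attained.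
\end{corollary}

\begin{proof}
Take the ccc poset $P$ from (F6). It preserves cardinals and cofinalities by (F3). For $\kappa\in K$ and $\mu<\kappa^+$ we have $\mu^\omega\le\kappa^\omega=\kappa<\kappa^+$, so Proposition~\ref{prop:preserve} applies with $\lambda=\kappa^+$, and $\operatorname{irr}(\mathcal A_\kappa)\le\kappa$ in the extension. The old irredundant set of size $\kappa$ remains irredundant.
\end{proof}

\section{Approximations to the algebra}\label{sec:Q}

In Sections \ref{sec:Q}--\ref{sec:generic}, $\kappa$ is an infinite regular cardinal with $\kappa^{<\kappa}=\kappa$, and $\lambda=\kappa^+$. For Theorem~\ref{thm:main} one takes $\kappa=\omega_1$ under CH. Uncountability of $\kappa$ is not used in these sections; it is needed only for the hypothesis $\kappa^\omega=\kappa$ of Corollary~\ref{cor:reduction}.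

We want to force an algebra with generators $x_\alpha$, $\alpha<\lambda$. A condition should decide all Boolean relations among the generators indexed by a small set $w\subseteq\lambda$. As in Example~\ref{ex:four}, we describe these relations by the set $F\subseteq 2^w$ of the $0$--$1$ assignments that respect them; then $x_\alpha$ is approximated by $\{s\in F:s(\alpha)=1\}$. A stronger condition adds generators and leaves the relations among the old ones unchanged, which means that its set of assignments projects \emph{onto} the old one. The space $2^w$ carries the product topology; it is compact, and a base consists of the sets $\{s:s\supseteq\sigma\}$, where $\sigma$ is a finite partial function from $w$ to $2$.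

\begin{definition}\label{def:Q}
$Q_\kappa$ is the set of pairs $p=(w_p,F_p)$ such that
\begin{enumerate}
\item[(Q1)] $w_p\subseteq\lambda$, $|w_p|<\kappa$, and $F_p$ is a closed subset of $2^{w_p}$;
\item[(Q2)] for every $\alpha\in w_p$ there are two elements of $F_p$ that agree on $w_p\cap\alpha$ and differ at $\alpha$;
\item[(Q3)] $\{s{\upharpoonright}(w_p\cap\kappa):s\in F_p\}=2^{w_p\cap\kappa}$; in particular $F_p\ne\emptyset$.
\end{enumerate}
Put $q\le p$ if $w_q\supseteq w_p$ and $\{s{\upharpoonright}w_p:s\in F_q\}=F_p$. The largest condition is $(\emptyset,\{\emptyset\})$.

For $\alpha\in w_p$ let $x^p_\alpha=\{s\in F_p:s(\alpha)=1\}$, and let $B_p$ be the algebra of subsets of $F_p$ generated by the sets $x^p_\alpha$, $\alpha\in w_p$. For $q\le p$ and $b\in B_p$ let $e_{pq}(b)=\{s\in F_q:s{\upharpoonright}w_p\in b\}$.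
\end{definition}

The members of $B_p$ are clopen in $F_p$. The map $e_{pq}$ takes preimages under the restriction map from $F_q$ onto $F_p$, so it is an injective homomorphism; it sends $x^p_\alpha$ to $x^q_\alpha$, so it maps $B_p$ into $B_q$; and $e_{qr}\circ e_{pq}=e_{pr}$ for $r\le q\le p$.

Each clause has one task. Closedness in (Q1) makes compactness available at limits of descending sequences. Clause (Q3) makes the first $\kappa$ generators independent, which gives the lower bound $\operatorname{irr}\ge\kappa$. Clause (Q2) keeps the algebra large. Two assignments that agree on $w_p\cap\alpha$ are not separated by any Boolean combination of the $x^p_\beta$ with $\beta\in w_p\cap\alpha$, so (Q2) gives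
\begin{equation}\label{eq:new}
x^p_\alpha\notin\langle x^p_\beta:\beta\in w_p\cap\alpha\rangle\qquad\text{for all }\alpha\in w_p.
\end{equation}
One might try to replace (Q2) by the weaker demand that the $x^p_\alpha$ be pairwise distinct. This would destroy the chain condition: the pairs $(\{0,\alpha\},\{s:s(\alpha)=1-s(0)\})$ for $\kappa\le\alpha<\lambda$ would be conditions, and a common extension $q$ of two of them would have $x^q_\alpha=-x^q_0=x^q_\beta$.

\begin{lemma}\label{lem:count}
For each set $w$ with $|w|<\kappa$ the space $2^w$ has at most $\kappa$ closed subsets. Moreover $|Q_\kappa|\le\kappa^+$.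
\end{lemma}

\begin{proof}
A closed set is determined by the family of basic open sets that miss it. The number $\mu$ of finite partial functions from $w$ to $2$ is finite if $w$ is finite and is $|w|$ otherwise, so $\mu<\kappa$ and $2^\mu\le\kappa^{<\kappa}=\kappa$. Each $w_p$ is a subset of size less than $\kappa$ of some $\gamma<\lambda$, and each $\gamma$ has at most $\kappa^{<\kappa}=\kappa$ such subsets. So there are at most $\lambda$ choices of $w_p$ and, for each, at most $\kappa$ choices of $F_p$.
\end{proof}

\begin{lemma}\label{lem:dense}
For every $\alpha<\lambda$ the set $\{q\in Q_\kappa:\alpha\in w_q\}$ is dense.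
\end{lemma}

\begin{proof}
Let $p\in Q_\kappa$ and $\alpha\notin w_p$. Add a free generator: $w_q=w_p\cup\{\alpha\}$ and $F_q=\{s:s{\upharpoonright}w_p\in F_p\}$. This set is closed and projects onto $F_p$. For (Q2) at $\beta\in w_p$, extend both members of the old pair by the value $0$ at $\alpha$. For (Q2) at $\alpha$, extend one $s\in F_p$ in both ways. For (Q3), given $f\in2^{w_q\cap\kappa}$, take $s\in F_p$ extending $f{\upharpoonright}(w_p\cap\kappa)$ and give it the value $f(\alpha)$ at $\alpha$ if $\alpha<\kappa$.
\end{proof}

\begin{lemma}\label{lem:closed}
$Q_\kappa$ is $\kappa$-closed.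
\end{lemma}

\begin{proof}
Let $p_\xi=(w_\xi,F_\xi)$, $\xi<\eta$, be descending, where $\eta<\kappa$ is a limit ordinal. Put $w=\bigcup_{\xi<\eta}w_\xi$ and $F=\{s\in2^w:s{\upharpoonright}w_\xi\in F_\xi\text{ for all }\xi<\eta\}$. Then $|w|<\kappa$ by regularity, and $F$ is closed. Each of the remaining claims follows from the fact that a decreasing family of nonempty closed subsets of a compact space has a common point.

\emph{$F$ projects onto $F_\xi$.} The projection is contained in $F_\xi$ by definition. Given $s_0\in F_\xi$, consider for $\zeta\ge\xi$ the closed sets $\{s\in2^w:s{\upharpoonright}w_\zeta\in F_\zeta,\ s{\upharpoonright}w_\xi=s_0\}$. They are nonempty and decreasing because $F_{\zeta'}$ projects onto $F_\zeta$ for $\zeta'\ge\zeta$. A common point lies in $F$ and extends $s_0$.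

\emph{(Q2).} Let $\alpha\in w_{\xi_0}$. For $\xi\ge\xi_0$ consider the closed sets of pairs $(s,s')\in F\times F$ such that $s,s'$ agree on $w_\xi\cap\alpha$, $s(\alpha)=0$ and $s'(\alpha)=1$. They are decreasing, and they are nonempty by (Q2) for $p_\xi$, because $F$ projects onto $F_\xi$. A common point is a pair that agrees on $w\cap\alpha$ and differs at $\alpha$.

\emph{(Q3).} Given $f\in2^{w\cap\kappa}$, the closed sets $\{s\in F:s\supseteq f{\upharpoonright}(w_\xi\cap\kappa)\}$ are decreasing, and they are nonempty by (Q3) for $p_\xi$. A common point extends $f$.

So $(w,F)$ is a condition below all $p_\xi$.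
\end{proof}

\section{Amalgamating three conditions}\label{sec:amalg}

A name for a $\lambda$-sequence of elements of the generic algebra gives conditions $p_i$ and elements $b_i\in B_{p_i}$, $i<\lambda$. To make the sequence redundant we must find a common extension of finitely many $p_i$ in which one $b_i$ is a Boolean combination of the others. The difficulty is that the new relation must not violate (Q2).

The simplest case shows which relation to impose. Let $p_\alpha=(\{\alpha\},2^{\{\alpha\}})$ and $b_\alpha=x^{p_\alpha}_\alpha$ for $\kappa\le\alpha<\lambda$.

\emph{Two conditions do not suffice.} Let $\alpha<\beta$ and $q\le p_\alpha,p_\beta$. By \eqref{eq:new}, $x^q_\beta\notin\langle x^q_\alpha\rangle$ and $x^q_\alpha\notin\{0,1\}$. The remaining members of $\langle x^q_\beta\rangle$ are $x^q_\beta$ and $-x^q_\beta$, and if $x^q_\alpha$ were one of them, then $x^q_\beta\in\langle x^q_\alpha\rangle$.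

\emph{Three conditions suffice.} Let $\alpha<\beta<\gamma$. By \eqref{eq:new} the last generator cannot be the redundant one; we try $x_\alpha=f(x_\beta,x_\gamma)$ for a binary operation $f$ on $\{0,1\}$. For general isomorphic conditions, the points of an amalgamation that are always at hand are the diagonal ones, which look the same in each copy, and they are what makes the amalgamation project onto each copy. So we want the relation to hold at $000$ and $111$, that is, $f(0,0)=0$ and $f(1,1)=1$. There are four such operations. The two projections give $x_\alpha=x_\beta$ or $x_\alpha=x_\gamma$, contrary to \eqref{eq:new}. The other two are $\wedge$ and $\vee$, which are dual to each other. For $\wedge$ the set of assignments to $(\alpha,\beta,\gamma)$ is $\{000,001,010,111\}$, and Example~\ref{ex:four} verifies (Q2). The splitting pairs at $\beta$ and at $\gamma$ are obtained from $000$ by changing one of the last two digits to $1$, which does not change their meet. The general proof does the same.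

\begin{lemma}[Amalgamation]\label{lem:amalg}
Let $p_i\in Q_\kappa$ and $b_i\in B_{p_i}$ for $i<\lambda$. There are $i<j<k<\lambda$ and $q\le p_i,p_j,p_k$ with
\[
e_{p_iq}(b_i)=e_{p_jq}(b_j)\cap e_{p_kq}(b_k).
\]
In particular $Q_\kappa$ is $\kappa^+$-cc.
\end{lemma}

\begin{proof}
Write $p_i=(w_i,F_i)$. We first find three isomorphic conditions whose domains are placed one above another over a common initial part.

\emph{The root.} The $\Delta$-system lemma \cite[II.1.6]{Kunen}, in the case $\kappa^{<\kappa}=\kappa$, says that a family of $\kappa^+$ sets of size less than $\kappa$ has a subfamily of size $\kappa^+$ in which all pairwise intersections are the same set. If the $w_i$ take $\lambda$ different values, apply it; otherwise one value is repeated $\lambda$ times. In both cases there are $I\subseteq\lambda$ of size $\lambda$ and a set $w$ with $w_i\cap w_j=w$ for all distinct $i,j\in I$. The sets $w_i\setminus w$, $i\in I$, are pairwise disjoint, so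
\begin{equation}\label{eq:few}
\text{for each $\gamma<\lambda$, at most $\kappa$ indices $i\in I$ have $(w_i\setminus w)\cap\gamma\ne\emptyset$.}
\end{equation}
Apply \eqref{eq:few} to some $\gamma<\lambda$ with $\kappa\cup w\subseteq\gamma$ and discard the exceptional indices. Now for $i\in I$ the set $w$ is an initial segment of $w_i$, and $w_i\cap\kappa=w\cap\kappa$.

\emph{The type.} Let $h_i:\rho_i\to w_i$ be the increasing enumeration, $\rho_i<\kappa$. The sets $\{s\circ h_i:s\in F_i\}$ and $\{s\circ h_i:s\in b_i\}$ are closed subsets of $2^{\rho_i}$, the second one clopen in the first. By Lemma~\ref{lem:count} there are at most $\kappa$ possible triples consisting of $\rho_i$ and these two sets. Shrink $I$, keeping its size $\lambda$, so that the triple is a constant $(\rho,\tilde F,\tilde b)$. Let $\chi:\tilde F\to2$ be the characteristic function of $\tilde b$; it is continuous. Let $\rho_0$ be the order type of $w$. For all $i\in I$ the map $h_i{\upharpoonright}\rho_0$ is the increasing enumeration of $w$.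

\emph{The three indices.} Take any $i\in I$. By \eqref{eq:few} choose $j>i$ in $I$ such that $w_j\setminus w$ lies above all of $w_i$, and then $k>j$ in $I$ such that $w_k\setminus w$ lies above all of $w_i\cup w_j$. The set $w_q=w_i\cup w_j\cup w_k$ consists of four consecutive blocks $w$, $w_i\setminus w$, $w_j\setminus w$, $w_k\setminus w$.

\emph{The amalgamation.} The map $r\mapsto(r\circ h_i,r\circ h_j,r\circ h_k)$ is a bijection from $2^{w_q}$ onto the set of triples $(s,t,u)$ of elements of $2^\rho$ that agree on $\rho_0$. We identify $r$ with its triple and put
\[
F_q=\{(s,t,u)\in\tilde F^3:\ s,t,u\text{ agree on }\rho_0\text{ and }\chi(s)=\chi(t)\wedge\chi(u)\}.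
\]
This set is closed in $2^{w_q}$, because $\tilde F$ is closed and $\chi$ is continuous. It contains the diagonal triple $(s,s,s)$ for each $s\in\tilde F$, so it projects onto $F_i$, $F_j$ and $F_k$. Clause (Q3) holds for $q=(w_q,F_q)$ because $w_q\cap\kappa=w_i\cap\kappa$ and $F_q$ projects onto $F_i$. This is where the tails were required to lie above $\kappa$: no relation may be imposed on the first $\kappa$ generators.

\emph{Clause (Q2) for $q$.} Let $\alpha\in w_q$, and write $\alpha=h_l(\xi)$, where $l=i$ if $\alpha\in w_i$ and $l$ is the unique possible index otherwise. By (Q2) for $p_l$ there are $v,v'\in\tilde F$ that agree on $\xi$ and differ at $\xi$. Name them so that $\chi(v)\le\chi(v')$. The following table lists the required pair of points.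
\[
\begin{array}{c|c|c}
\text{position of }\alpha & w_q\cap\alpha & \text{pair of points}\\
\hline
\alpha\in w_i & h_i[\xi] & (v,v,v),\ (v',v',v')\\
\alpha\in w_j\setminus w & w_i\cup h_j[\xi] & (v,v,v),\ (v,v',v)\\
\alpha\in w_k\setminus w & w_i\cup w_j\cup h_k[\xi] & (v,v,v),\ (v,v,v')
\end{array}
\]
The middle column is read off from the order of the blocks. In each row the two triples have equal entries in the copies before the $l$-th, and their entries in the $l$-th copy are $v$ and $v'$; so they agree on $w_q\cap\alpha$ and differ at $\alpha$. The diagonal triples are in $F_q$. In the last two rows $\xi\ge\rho_0$, so $v$ and $v'$ agree on $\rho_0$, and $\chi(v)\le\chi(v')$ gives $\chi(v)=\chi(v')\wedge\chi(v)=\chi(v)\wedge\chi(v')$. Hence $(v,v',v)$ and $(v,v,v')$ are in $F_q$.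

So $q\in Q_\kappa$ and $q\le p_i,p_j,p_k$. A point $(s,t,u)\in F_q$ lies in $e_{p_iq}(b_i)$ if and only if $\chi(s)=1$, and it lies in $e_{p_jq}(b_j)\cap e_{p_kq}(b_k)$ if and only if $\chi(t)=\chi(u)=1$. The equation defining $F_q$ says that these are equivalent. For the chain condition, apply the lemma to any $\lambda$ conditions with $b_i=\emptyset$.
\end{proof}

\section{The generic algebra}\label{sec:generic}

Let $G\subseteq Q_\kappa$ be a $V$-generic filter. In $V[G]$ let $\mathcal A_\kappa$ be the direct limit of the system $(B_p,e_{pq})$ indexed by $G$. Its elements are the classes $[p,b]$ of pairs with $p\in G$ and $b\in B_p$, where $[p,b]=[p',b']$ if $e_{pq}(b)=e_{p'q}(b')$ for some $q\in G$ below $p$ and $p'$; the operations are computed in $B_q$ for any $q\in G$ below the conditions involved. The sets $F_p$ and the algebras $B_p$ are those of $V$ and are not recomputed in extensions. Since the maps $e_{pq}$ are injective, $b\mapsto[p,b]$ is an injective homomorphism from $B_p$ to $\mathcal A_\kappa$ for each $p\in G$, and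
\begin{equation}\label{eq:pull}
[p,b]=[q,e_{pq}(b)]\qquad\text{whenever }q\in G,\ q\le p,\ b\in B_p.
\end{equation}
By Lemma~\ref{lem:dense}, every finite subset of $\lambda$ is contained in $w_p$ for some $p\in G$. Put $x_\alpha=[p,x^p_\alpha]$ for any $p\in G$ with $\alpha\in w_p$; by \eqref{eq:pull} the choice of $p$ does not matter.

\begin{lemma}\label{lem:size}
The elements $x_\alpha$, $\alpha<\lambda$, are pairwise distinct and generate $\mathcal A_\kappa$, so $|\mathcal A_\kappa|=|\lambda|$ in every extension containing $G$. The set $\{x_\alpha:\alpha<\kappa\}$ is independent, hence irredundant.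
\end{lemma}

\begin{proof}
Each $B_p$ is generated by the $x^p_\alpha$, so the $x_\alpha$ generate $\mathcal A_\kappa$. For $\beta<\alpha$ take $p\in G$ with $\alpha,\beta\in w_p$; then $x^p_\alpha\ne x^p_\beta$ by \eqref{eq:new}, and so $x_\alpha\ne x_\beta$. For a finite partial function $\sigma$ from $\kappa$ to $2$, take $p\in G$ with $\operatorname{dom}(\sigma)\subseteq w_p$. By (Q3) some $s\in F_p$ extends $\sigma$, and $s$ belongs to the cell of the sets $x^p_\alpha$, $\alpha\in\operatorname{dom}(\sigma)$, that corresponds to $\sigma$. So this cell is nonzero in $B_p$, and its image is nonzero in $\mathcal A_\kappa$.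
\end{proof}

We now show that large subsets of $\mathcal A_\kappa$ are redundant. For Theorem~\ref{thm:strong} this is needed in an extension by a product in which $Q_\kappa$ is one factor, the factors below it are small and the factors above it are highly closed. For Theorem~\ref{thm:main} the reader may take $R$ and $S$ below to be one-element posets. If $H$ is generic on $R\times Q_\kappa\times S$, then the set $G$ of middle coordinates of members of $H$ is generic on $Q_\kappa$, and $\mathcal A_\kappa$ denotes the algebra defined from this $G$.

\begin{proposition}\label{prop:redundant}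
Let $R$ be a poset with $|R|\le\kappa$ and let $S$ be a $\kappa^+$-closed poset. Then $R\times Q_\kappa\times S$ forces that for every sequence $\langle a_i:i<\lambda\rangle$ in $\mathcal A_\kappa$ there are $i<j<k$ with $a_i=a_j\wedge a_k$. In particular it forces that no injective $\lambda$-sequence in $\mathcal A_\kappa$ enumerates an irredundant set.
\end{proposition}

\begin{proof}
Let $(c_*,p_*,d_*)$ force that $\langle\dot a_i:i<\lambda\rangle$ is a sequence in $\mathcal A_\kappa$. It suffices to find a stronger condition and $i<j<k$ such that the condition forces $\dot a_i=\dot a_j\wedge\dot a_k$.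

First note that for each $i$, below every extension of $(c_*,p_*,d_*)$ there are a condition $(c,p,d)$ and $b\in B_p$ with $(c,p,d)\Vdash\dot a_i=[p,b]$. Indeed, some stronger condition decides a pair $(p',b')$ and forces $p'\in\dot G$ and $\dot a_i=[p',b']$. Its middle coordinate is compatible with $p'$, so we can extend it to $(c,p,d)$ with $p\le p'$, and $b=e_{p'p}(b')$ works by \eqref{eq:pull}.

The three conditions that Lemma~\ref{lem:amalg} selects must be compatible in the outer coordinates as well. In $R$ this will follow from the size of $R$. In $S$ we arrange it in advance. By recursion on $i<\lambda$ choose $(c_i,p_i,d_i)\le(c_*,p_*,d_*)$ and $b_i\in B_{p_i}$ such that $(c_i,p_i,d_i)\Vdash\dot a_i=[p_i,b_i]$ and the sequence $\langle d_i\rangle$ is descending: at stage $i$, let $d'\le d_*$ be a lower bound of the $d_l$, $l<i$, which exists because $i<\kappa^+$, and apply the previous paragraph below $(c_*,p_*,d')$. Since $|R|\le\kappa$, there is $c$ with $c_i=c$ for $\lambda$ many $i$. Lemma~\ref{lem:amalg}, applied to these indices in increasing order, gives $i<j<k$ among them and $q\le p_i,p_j,p_k$. The condition $(c,q,d_k)$ extends $(c,p_l,d_l)$ for $l=i,j,k$.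 It forces $q\in\dot G$ and, by \eqref{eq:pull}, $\dot a_l=[q,e_{p_lq}(b_l)]$ for these $l$. So it forces $\dot a_i=\dot a_j\wedge\dot a_k$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Since GCH is consistent relative to ZFC, we may start with a model $V$ of GCH. Then $\omega_1^{<\omega_1}=\omega_1$, so the previous sections apply to $Q=Q_{\omega_1}$. Let $G\subseteq Q$ be generic, $W=V[G]$ and $\mathcal A=\mathcal A_{\omega_1}$.

The poset $Q$ is $\sigma$-closed by Lemma~\ref{lem:closed} and $\omega_2$-cc by Lemma~\ref{lem:amalg}. By (F1)--(F3), $W$ has the same cardinals as $V$ and no new reals, so CH holds in $W$ and $\omega_1^\omega=\omega_1$ there. By Lemma~\ref{lem:count}, $|Q|\le\omega_2$, and (F4) gives in $W$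
\[
2^{\omega_1}\le2^{\omega_2}\le\bigl((\omega_2^{\,\omega_1})^{\omega_2}\bigr)^V=(2^{\omega_2})^V=\omega_3 .
\]
So $2^{<\omega_3}=\omega_3$ in $W$. By Lemma~\ref{lem:size} and Proposition~\ref{prop:redundant}, in $W$ the algebra $\mathcal A$ has size $\omega_2$, has an irredundant subset of size $\omega_1$, and has none of size $\omega_2$. Corollary~\ref{cor:reduction}, applied in $W$ with $\theta=\omega_3$ and $K=\{\omega_1\}$, gives an extension in which MA holds, $\mathfrak c=\omega_3$, $|\mathcal A|=\omega_2$ and $\operatorname{irr}(\mathcal A)=\omega_1$. \qed

\begin{remark}\label{rem:omega1}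
The same construction one cardinal lower shows where the proof separates $\omega_2$ from $\omega_1$. Force with $Q_\omega$ over a model of GCH. This poset is ccc of size at most $\omega_1$, so in the extension $W$ we have $2^{\omega_1}\le((\omega_1^{\,\omega})^{\omega_1})^V=\omega_2$, and $\mathcal A_\omega$ has size $\omega_1$ and no uncountable irredundant subset. By (F6) a ccc poset $P\in W$ forces MA and $\mathfrak c=\omega_2$, and then Theorem~\ref{thm:tod} gives $\mathcal A_\omega$ an uncountable irredundant subset. So Proposition~\ref{prop:preserve} fails in $W$ for $\lambda=\omega_1$.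
\end{remark}

\section{Many cardinals at once: proof of Theorem~\ref{thm:strong}}\label{sec:strong}

Assume GCH in $V$, let $\theta\ge\omega_3$ be regular, and let $K$ be the set of regular uncountable $\kappa$ with $\kappa^+<\theta$. The assumption $\theta\ge\omega_3$ serves only to make $K$ nonempty. By (F7), $Q_\kappa$ is defined for each $\kappa\in K$. We force with a product of these posets, and Proposition~\ref{prop:redundant} tells us what the product must satisfy: the part below $\kappa$ should have size at most $\kappa$, and the part above $\kappa$ should be $\kappa^+$-closed. The second demand calls for large supports. The first forbids full supports, since a full product of $\kappa$ nontrivial factors has at least $2^\kappa$ elements, and an inaccessible $\kappa\in K$ has $\kappa$ members of $K$ below it. Easton supports meet both demands.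

Call a cardinal \emph{inaccessible} if it is an uncountable regular limit cardinal. For $r\in\prod_{\kappa\in K}Q_\kappa$ let $\operatorname{supp}(r)$ be the set of $\kappa\in K$ such that $r(\kappa)$ is not the largest condition of $Q_\kappa$. The \emph{Easton product} $\mathbb E$ consists of those $r$ with $|\operatorname{supp}(r)\cap\mu|<\mu$ for every inaccessible $\mu$, ordered coordinatewise. For a cardinal $\nu$ let $\mathbb E_{<\nu}$, $\mathbb E_{\le\nu}$, $\mathbb E_{>\nu}$ be the Easton products of the factors $Q_\kappa$ with $\kappa\in K$ and $\kappa<\nu$, $\kappa\le\nu$, $\kappa>\nu$, respectively. Then $\mathbb E\cong\mathbb E_{\le\nu}\times\mathbb E_{>\nu}$, and $\mathbb E_{\le\nu}$ is $\mathbb E_{<\nu}\times Q_\nu$ if $\nu\in K$ and $\mathbb E_{<\nu}$ otherwise.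

\begin{lemma}\label{lem:easton}
Let $\nu$ be an infinite regular cardinal.
\begin{enumerate}
\item[(a)] $|\mathbb E_{<\nu}|\le\nu$.
\item[(b)] $\mathbb E_{\le\nu}$ is $\nu^+$-cc and has size at most $\nu^+$.
\item[(c)] $\mathbb E_{>\nu}$ is $\nu^+$-closed.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $\nu=\omega$ the product is trivial. If $\nu=\mu^+$, there are at most $\mu$ factors, each $Q_\kappa$ has size at most $\kappa^+\le\nu$ by Lemma~\ref{lem:count}, and $\nu^\mu=(2^\mu)^\mu=2^\mu=\nu$. If $\nu$ is inaccessible, every support has size less than $\nu$ and so is contained in an infinite cardinal $\gamma<\nu$. For fixed $\gamma$ the factors $Q_\kappa$, $\kappa<\gamma$, have size at most $\gamma$, so at most $\gamma^\gamma=\gamma^+<\nu$ conditions have support contained in $\gamma$. The total is at most $\nu$.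

(b) If $\nu\notin K$, both claims follow from (a). If $\nu\in K$, the size bound follows from (a) and Lemma~\ref{lem:count}. Among $\nu^+$ conditions in $\mathbb E_{<\nu}\times Q_\nu$, by (a) there are $\nu^+$ many with the same first coordinate, and two of these have compatible second coordinates by Lemma~\ref{lem:amalg}.

(c) Take a descending sequence of length less than $\nu^+$. Each factor $Q_\kappa$ with $\kappa>\nu$ is $\nu^+$-closed by Lemma~\ref{lem:closed}. Choose a lower bound in each coordinate, the largest condition if the coordinate is in none of the supports. The support of the result is a union of at most $\nu$ supports. If $\mu\le\nu$ is inaccessible, this union is disjoint from $\mu$. If $\mu>\nu$ is inaccessible, its intersection with $\mu$ is a union of fewer than $\mu$ sets of size less than $\mu$, so it has size less than $\mu$.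
\end{proof}

Let $G\subseteq\mathbb E$ be $V$-generic, let $W=V[G]$, and let $G_{\le\nu}$ be the induced generic filter on $\mathbb E_{\le\nu}$. By Lemma~\ref{lem:easton}(b),(c) and (F5),
\begin{equation}\label{eq:easton}
\text{for every infinite regular $\nu$ of $V$, every $f:\nu\to V$ in $W$ lies in $V[G_{\le\nu}]$.}
\end{equation}

\begin{lemma}\label{lem:W}
$W$ has the same cardinals and cofinalities as $V$, and $W$ satisfies GCH.
\end{lemma}

\begin{proof}
Suppose that $\mu$ is infinite and regular in $V$ and $\nu=\operatorname{cf}^W(\mu)<\mu$. Then $\nu$ is regular in $W$, hence in $V$. By \eqref{eq:easton} a cofinal map from $\nu$ to $\mu$ lies in $V[G_{\le\nu}]$. Since $\mu\ge\nu^+$ and $\mathbb E_{\le\nu}$ is $\nu^+$-cc, this contradicts (F1). By (F3), cardinals and cofinalities are preserved.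

Let $\nu$ be infinite and regular. By \eqref{eq:easton} all subsets of $\nu$ in $W$ lie in $V[G_{\le\nu}]$. By (F4) and Lemma~\ref{lem:easton}(b) their number is at most $((\nu^+)^\nu)^\nu=(2^\nu)^\nu=\nu^+$, computed in $V$.

Let $\nu$ be singular and $\tau=\operatorname{cf}(\nu)<\nu$. Here \eqref{eq:easton} does not apply to $\nu$, so we code subsets of $\nu$ by functions on $\tau$. Fix regular cardinals $\nu_\xi<\nu$, $\xi<\tau$, cofinal in $\nu$. A subset of $\nu$ is determined by its intersections with the $\nu_\xi$, and in $W$ there are $\nu_\xi^+<\nu$ subsets of $\nu_\xi$ by the regular case. Hence $2^\nu\le\nu^\tau$ in $W$. By \eqref{eq:easton} all functions from $\tau$ to $\nu$ in $W$ lie in $V[G_{\le\tau}]$, and by (F4) their number is at most $((\tau^+\cdot\nu)^\tau)^\tau=\nu^\tau\le2^\nu=\nu^+$, computed in $V$.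
\end{proof}

We verify the hypotheses of Corollary~\ref{cor:reduction} in $W$. By Lemma~\ref{lem:W}, $\theta$ is regular in $W$, the set $K$ has the same definition in $W$ as in $V$, and $2^\mu=\mu^+\le\theta$ for all infinite $\mu<\theta$, so $2^{<\theta}=\theta$. Let $\kappa\in K$. Then $\kappa^\omega=\kappa$ in $W$ by (F7), because $\kappa$ is regular and uncountable. Let $\mathcal A_\kappa$ be the algebra defined from the generic filter that $G$ induces on $Q_\kappa$. By Lemma~\ref{lem:size} it has size $\kappa^+$ in $W$ and an irredundant subset of size $\kappa$. Since $\mathbb E\cong\mathbb E_{<\kappa}\times Q_\kappa\times\mathbb E_{>\kappa}$, Lemma~\ref{lem:easton}(a),(c) and Proposition~\ref{prop:redundant} show that it has no irredundant subset of size $\kappa^+$ in $W$.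

Corollary~\ref{cor:reduction} now gives a ccc extension of $W$ with the same cardinals and cofinalities as $W$, and hence as $V$, in which MA holds, $\mathfrak c=\theta$, and for every $\kappa\in K$ we have $|\mathcal A_\kappa|=\kappa^+$ and $\operatorname{irr}(\mathcal A_\kappa)=\kappa$, attained by $\{x_\alpha:\alpha<\kappa\}$. \qed

\begin{thebibliography}{9}

\bibitem{Jech} Jech, \emph{Set Theory}.

\bibitem{Koszmider} Piotr Koszmider, \emph{Some topological invariants and biorthogonal systems in Banach spaces}, arXiv:1209.4332 (2012).

\bibitem{Kunen} Kunen, \emph{Set Theory}.

\end{thebibliography}
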